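# Three diffeomorphisms that generate a dense subgroup of $\mathrm{Diff}_+^k([0,1])$

## 1. Bumps placed at the positions $2^i$

Let $I=[0,1]$, and let $G_\infty$ be the group of orientation-preserving $C^\infty$-diffeomorphisms of $I$. For a function $u$ on $I$ put $\|u\|_{C^r}=\max_{j\le r}\sup_I|u^{(j)}|$. The topology of $G_\infty$ is that of convergence in every $C^r$-norm, and with it $G_\infty$ is a topological group. A smooth function $X$ on $I$ with $X(0)=X(1)=0$ is regarded as a vector field, and $\exp(tX)$ denotes its flow, which is smooth in $(t,x)$. We write $[a,b]=aba^{-1}b^{-1}$. For an open interval $V\subset(0,1)$, possibly $V=(0,1)$, let $C_c^\infty(V)\subset C^\infty(I)$ be the space of smooth functions with compact support in $V$, with the topology of $C^\infty(I)$, and let $D_V\subset G_\infty$ be the group of diffeomorphisms with compact support in $V$.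

The proof turns on one diffeomorphism $h$, built as follows. Put $p=\frac13$, $q=\frac23$. Choose $\zeta_A\in C^\infty(I)$ with $\zeta_A<0$ on $(p,q)$ and $\zeta_A=0$ elsewhere, and put $A=\exp(\zeta_A)$. Then $A$ fixes every point off $(p,q)$, and $A(x)<x$ on $(p,q)$. Fix $y\in(p,q)$ and let
$$V=(A(y),y).$$
Then $A^nV=(A^{n+1}(y),A^n(y))$. The sequence $A^n(y)$ decreases as $n$ increases. Its limits as $n\to\pm\infty$ are fixed points of $A$, so they are $p$ (for $n\to+\infty$) and $q$ (for $n\to-\infty$). Hence the intervals $A^nV$, $n\in\mathbb Z$, are disjoint and fill $(p,q)$ except for the points $A^n(y)$.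

Let $X_1,X_2,\dots$ be any sequence in $C_c^\infty(V)$, and let $n_i=2^i$. Choose $\varepsilon_i>0$ with $\varepsilon_i\to0$, so small that, with
$$h_i=\exp(\varepsilon_iX_i),\qquad u_i=A^{n_i}h_iA^{-n_i}-\mathrm{id},$$
we have $\|u_i\|_{C^i}\le2^{-i}$. This is possible because $\exp(\varepsilon X_i)\to\mathrm{id}$ in $G_\infty$ as $\varepsilon\to0$ and conjugation by $A^{n_i}$ is continuous. Put
$$h=\mathrm{id}+\sum_{i\ge1}u_i.$$
For each $r$ the terms with $i\ge r$ have $C^r$-norm at most $2^{-i}$, so the series converges in $C^\infty(I)$. The function $u_i$ has compact support in $A^{n_i}V$, and these intervals are disjoint. So on $A^{n_i}V$ the map $h$ equals $A^{n_i}h_iA^{-n_i}$, which preserves that interval and has positive derivative. Off the union of these intervals, $h(x)=x$ and $h'(x)=1$. Therefore $h\in G_\infty$, and $h$ is the identity off $[p,q]$.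

For $i\ge1$ let $k_i=A^{-n_i}hA^{n_i}$, which is $h$ shifted so that its $i$-th bump sits on $V$.

**Lemma 1.** For $i\ne j$, $\ [k_i,k_j]=[h_i,h_j]=[\exp(\varepsilon_iX_i),\exp(\varepsilon_jX_j)]$.

*Proof.* The map $k_i$ preserves every $A^mV$. It is the identity off $\bigcup_{m\in S_i}A^mV$, where $S_i=\{n_l-n_i:l\ge1\}$, and it equals $h_i$ on $V$, since $n_l-n_i=0$ only for $l=i$. We claim that $S_i\cap S_j=\{0\}$. Suppose $n_l-n_i=n_{l'}-n_j$, that is,
$$2^l+2^j=2^{l'}+2^i.$$
If $l=j$, the left side is the power $2^{j+1}$. The right side is a power of $2$ only if $l'=i$, and then $2^{i+1}=2^{j+1}$, so $i=j$, a contradiction. If $l\ne j$, the left side has exactly two binary digits $1$, so $l'\neq i$ as well, and uniqueness of binary expansions gives $\{l,j\}=\{l',i\}$. Since $j\ne i$, we get $j=l'$ and $l=i$, and the common difference is $0$.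

So on each $A^mV$ with $m\ne0$ at least one of $k_i,k_j$ is the identity, and both preserve $A^mV$. Hence $[k_i,k_j]$ is the identity there. Off all the intervals $A^mV$ both maps are the identity. On $V$ the commutator is $[h_i,h_j]$. $\square$

The powers of $2$ matter. With the obvious positions $n_i=i$, the map $k_i$ acts on $A^mV$ as $A^mh_{i+m}A^{-m}$ whenever $i+m\ge1$. So $[k_i,k_j]$ acts on $A^mV$ as $A^m[h_{i+m},h_{j+m}]A^{-m}$ for every $m\ge1-\min(i,j)$: all the later pairs appear together, and no single pair is isolated. What Lemma 1 uses is that a nonzero integer is a difference $n_l-n_i$ for at most one value of $i$.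

Here is what $h$ is for. The group generated by the two maps $A$ and $h$ contains $[\exp(\varepsilon_iX_i),\exp(\varepsilon_jX_j)]$ for all $i\ne j$, and the sequence $(X_i)$ was arbitrary. We may let it run infinitely often through a countable dense set of vector fields. Section 4 will show that then the closure of $\langle A,h\rangle$ contains all of $D_V$. So two elements already control a small interval completely. We use this to find the least number of elements that generate a dense subgroup of the whole diffeomorphism group.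

## 2. Topological rank and the endpoint derivatives

For $1\le k\le\infty$ let $G_k=\mathrm{Diff}_+^k(I)$ be the group of orientation-preserving $C^k$-diffeomorphisms of $I$ with its usual $C^k$ topology. It is a separable topological group.

**Definition.** Elements $g_1,\dots,g_n$ of a separable topological group $G$ form a topological generating set if $\langle g_1,\dots,g_n\rangle$ is dense in $G$. The topological rank of $G$ is the least possible $n$, and it is infinite if there is no finite topological generating set.

For example, $\mathbb R$ has topological rank $2$: a subgroup $\mathbb Zv$ is never dense, and $\mathbb Z+\sqrt2\,\mathbb Z$ is. Next take $\mathbb R^2$. Two linearly dependent vectors generate a subgroup of a line. Two independent ones generate a lattice, the image of the discrete group $\mathbb Z^2$ under a linear isomorphism. Neither is dense. Three vectors suffice: $(1,0),(0,1),(\sqrt2,\sqrt3)$ generate a dense subgroup by Kronecker's theorem, because $1,\sqrt2,\sqrt3$ are linearly independent over $\mathbb Q$. To check the independence,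 let $a+b\sqrt2=-c\sqrt3$ with rational $a,b,c$. Squaring gives $ab=0$. If $a=0$, then $b\sqrt2=-c\sqrt3$, and irrationality of $\sqrt6$ gives $b=c=0$. If $b=0$, irrationality of $\sqrt3$ gives $a=c=0$. So $\mathbb R^2$ has topological rank $3$.

The question, for which the source is Azer Akhmedov and Michael P. Cohen, "Existence and genericity of finite topological generating sets for homeomorphism groups", arXiv:1508.04604 (2015), is: what is the topological rank of $G_1$, and of $G_k$ for $1<k\le\infty$? Two facts are given as known: $G_1$ has a topological generating set with $10$ elements, and at least $3$ generators are needed, because of a quotient $\mathbb R^2$. We do not use the first fact, and we derive the second. Put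
$$\theta(f)=(\log f'(0),\log f'(1))\in\mathbb R^2 .$$
By the chain rule, $\theta:G_k\to\mathbb R^2$ is a homomorphism. It is continuous, and it is surjective because the derivatives at $0$ and $1$ can be prescribed freely. A continuous surjection maps dense sets to dense sets. So one or two diffeomorphisms never generate a dense subgroup of $G_k$.

**Theorem A.** For every $1\le k\le\infty$ the topological rank of $G_k$ is $3$. Moreover, one triple in $G_\infty$ topologically generates all $G_k$, $1\le k\le\infty$, simultaneously.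

**Theorem B.** For $v_1,\dots,v_n\in\mathbb R^2$ the following are equivalent.

* (a) $\mathbb Zv_1+\dots+\mathbb Zv_n$ is dense in $\mathbb R^2$.
* (b) There are $f_1,\dots,f_n\in G_\infty$ with $\theta(f_i)=v_i$ such that $\langle f_1,\dots,f_n\rangle$ is dense in $G_k$ for every $1\le k\le\infty$.
* (c) For some $k$ there are $f_1,\dots,f_n\in G_k$ with $\theta(f_i)=v_i$ generating a dense subgroup of $G_k$.

For example, $(1,0),(0,1),(\sqrt2,0)$ generate $(\mathbb Z+\sqrt2\,\mathbb Z)\times\mathbb Z$, which is not dense, so no three diffeomorphisms with these endpoint data generate a dense subgroup of any $G_k$.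

**Theorem B implies Theorem A.** Fewer than three vectors never generate a dense subgroup of $\mathbb R^2$, so by (c)⇒(a) the rank is at least $3$. For $(1,0),(0,1),(\sqrt2,\sqrt3)$ condition (a) holds, so by (a)⇒(b) the rank is at most $3$, with one triple for all $k$.

**The easy implications.** (b)⇒(c) is trivial. (c)⇒(a) holds because $\theta$ is a continuous surjective homomorphism, so $\theta(\langle f_1,\dots,f_n\rangle)=\mathbb Zv_1+\dots+\mathbb Zv_n$ is dense.

It remains to prove (a)⇒(b), and it suffices to get density in $G_\infty$. Indeed, let $k$ be finite and $f\in G_k$. Approximate $f'>0$ in $C^{k-1}$ by polynomials (Weierstrass), which are positive once they are close enough. Integrate them from $0$ and divide by the value at $1$. This gives elements of $G_\infty$ converging to $f$ in $C^k$. So $G_\infty$ is dense in $G_k$. Since the inclusion $G_\infty\to G_k$ is continuous, a dense subgroup of $G_\infty$ is dense in $G_k$.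

We also use this remark: since the topology of $G_\infty$ is defined by the $C^r$-norms, $g\in G_\infty$ lies in the closure of $\Gamma\subset G_\infty$ if and only if it lies in the $C^r$-closure of $\Gamma$ for all large finite $r$.

## 3. Long products of near-identity maps converge to flows

We need to know that a product of about $1/\delta$ maps of the form $\mathrm{id}+\delta(Z+\text{small})$ is $C^r$-close to a flow. For $r=0$ this is Euler's polygon method for an ordinary differential equation. Differentiating a product of many maps $r$ times would be unpleasant. Instead we carry the derivatives along as extra coordinates, so that the $C^0$ argument gives the $C^r$ statement.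

**Definition (prolongation).** For a smooth function $u$ on $I$ let $u^{[r]}(x_0,\dots,x_r)\in\mathbb R^{r+1}$ be the vector of derivatives of order $0,\dots,r$ of $u\circ c$ at $0$, where $c$ is a curve germ with $c^{(i)}(0)=x_i$. By the Faà di Bruno formula its component of order $i\ge1$ is $\sum_{l=1}^iu^{(l)}(x_0)P_{i,l}(x_1,\dots,x_i)$ with universal polynomials $P_{i,l}$. This formula defines $u^{[r]}$ on all of $I\times\mathbb R^r$.

For $r=2$,
$$u^{[2]}(x_0,x_1,x_2)=\big(u(x_0),\;u'(x_0)x_1,\;u''(x_0)x_1^2+u'(x_0)x_2\big).$$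
We use the following properties.

* The map $u\mapsto u^{[r]}$ is linear, and $\mathrm{id}^{[r]}=\mathrm{id}$.
* For $u$ smooth on $I$ and $g\in G_\infty$, $(u\circ g)^{[r]}=u^{[r]}\circ g^{[r]}$. For $x_0\in(0,1)$ this holds because the curve $g\circ c$ has derivatives $g^{[r]}(x_0,\dots,x_r)$. At boundary points it follows by continuity.
* $u^{[r]}(x,1,0,\dots,0)=(u(x),u'(x),\dots,u^{(r)}(x))$: take $c(s)=x+s$.
* On $I\times B$ with $B$ bounded, $|u^{[r]}|\le C_{B,r}\|u\|_{C^r}$.
* If $\psi$ is smooth in $(t,x)$ with $\psi_t\in G_\infty$ and $\partial_t\psi_t=Z_t\circ\psi_t$, then $\partial_t\psi_t^{[r]}=Z_t^{[r]}\circ\psi_t^{[r]}$. Indeed $\partial_t$ commutes with the derivatives along $c$, so $\partial_t\psi_t^{[r]}=(Z_t\circ\psi_t)^{[r]}$, and the second property applies.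

For $r=2$ the second property can be seen by hand in the last component: $f''(g)(g'x_1)^2+f'(g)(g''x_1^2+g'x_2)=(f\circ g)''x_1^2+(f\circ g)'x_2$, with everything evaluated at $x_0$.

**Lemma 2.** Let $Z\in C^\infty([0,T]\times I)$ with $T>0$, $Z_t(0)=Z_t(1)=0$, and let $\psi_t$ solve $\partial_t\psi_t=Z_t\circ\psi_t$, $\psi_0=\mathrm{id}$. Let $\delta_m\to0^+$ and let $N_m$ be integers with $N_m\delta_m\le T$, $N_m\delta_m\to T$. Let $\varphi_{m,j}\in G_\infty$ $(0\le j<N_m)$ satisfy
$$\varphi_{m,j}=\mathrm{id}+\delta_m(Z_{j\delta_m}+R_{m,j}),\qquad \max_j\|R_{m,j}\|_{C^r}\to0\ \text{ for every } r.$$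
Then $\varphi_{m,N_m-1}\circ\cdots\circ\varphi_{m,0}\to\psi_T$ in $G_\infty$.

*Proof.* Fix $r$ and put $W_t=Z_t^{[r]}$.

**Step 1: a compact region.** The purpose is to have uniform constants. The points $\psi_t^{[r]}(\xi)$ with $\xi=(x,1,0,\dots,0)$, $x\in I$, $t\in[0,T]$, form a compact set. Choose a closed ball $B\subset\mathbb R^r$ such that the $1$-neighborhood of this set in $I\times\mathbb R^r$ lies in $K'=I\times B$. Let $M$ bound $|W|$ on $[0,T]\times K'$. As $K'$ is convex and $W$ is smooth, there is $L$ with $|W_s(z)-W_t(z')|\le L(|s-t|+|z-z'|)$ there. Let $\eta_m=\max_j\sup_{K'}|R_{m,j}^{[r]}|$. By the fourth property, $\eta_m\to0$.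

**Step 2: one step of each recursion.** The purpose is to compare the true trajectory with the discrete one. Put $y_j=\psi_{j\delta_m}^{[r]}(\xi)$ and $z_j=(\varphi_{m,j-1}\circ\cdots\circ\varphi_{m,0})^{[r]}(\xi)$, so $y_0=z_0=\xi$. For $s\in[j\delta_m,(j+1)\delta_m]$, the trajectory moves by at most $M\delta_m$ from $y_j$, so
$$|W_s(\psi_s^{[r]}(\xi))-W_{j\delta_m}(y_j)|\le L(\delta_m+M\delta_m).$$
Integrating over $s$ gives
$$y_{j+1}=y_j+\delta_mW_{j\delta_m}(y_j)+\rho_j,\qquad|\rho_j|\le L(1+M)\delta_m^2.$$
If $z_j\in K'$, then by the composition rule and linearity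
$$z_{j+1}=\varphi_{m,j}^{[r]}(z_j)=z_j+\delta_mW_{j\delta_m}(z_j)+\delta_m\sigma_j,\qquad|\sigma_j|\le\eta_m.$$

**Step 3: the error stays small.** The purpose is to sum the errors and to see that $z_j$ never leaves $K'$. As long as $z_0,\dots,z_j\in K'$, the error $e_j=|y_j-z_j|$ satisfies $e_0=0$ and
$$e_{j+1}\le(1+\delta_mL)e_j+\delta_m\big(L(1+M)\delta_m+\eta_m\big),$$
hence, since $(j+1)\delta_m\le T$,
$$e_{j+1}\le Te^{LT}\big(L(1+M)\delta_m+\eta_m\big).$$
For large $m$ the right side is less than $1$. Since $z_{j+1}\in I\times\mathbb R^r$ lies within distance $1$ of $y_{j+1}$, it lies in $K'$. By induction the bound holds for all $j\le N_m$. So $e_{N_m}\to0$ uniformly in $x$. Since $N_m\delta_m\to T$, also $\psi_{N_m\delta_m}^{[r]}(\xi)\to\psi_T^{[r]}(\xi)$ uniformly in $x$. By the third property this is $C^r$-convergence of the products to $\psi_T$, and $r$ was arbitrary. $\square$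

## 4. Flows inside a closed subgroup

Write $\{X,Y\}=XY'-X'Y$. For a closed subgroup $E\subset G_\infty$ let
$$L_E=\{Z\in C_c^\infty((0,1)):\exp(\tau Z)\in E\ \text{ for all }\tau\in\mathbb R\}.$$
For example, if $E$ is the group of those $g\in G_\infty$ that are the identity on $[0,\frac12]$, then $L_E$ consists of the $Z\in C_c^\infty((0,1))$ that vanish on $[0,\frac12]$. Such $Z$ have flows in $E$, and conversely one differentiates $\exp(\tau Z)(x)=x$ in $\tau$.

**Lemma 3.** Let $E\subset G_\infty$ be a closed subgroup.

1. $L_E$ is a vector subspace, closed in $C_c^\infty((0,1))$ for the $C^\infty(I)$-topology.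
2. If $X,Y\in C_c^\infty((0,1))$ and $[\exp(s_mX),\exp(t_mY)]\in E$ for some $s_m,t_m\to0^+$, then $\{X,Y\}\in L_E$.
3. If $V\subset(0,1)$ is an open interval and $C_c^\infty(V)\subset L_E$, then $D_V\subset E$.

*Proof.* **Part 1, sums.** The purpose is to get the flow of a sum from products of flows. Closure under scalar multiples is clear. Let $Z_1,Z_2\in L_E$. The map $(t,x)\mapsto\exp(tZ_1)\exp(tZ_2)(x)$ is smooth, equals $x$ at $t=0$, and has $t$-derivative $Z_1+Z_2$ there. So
$$\exp(tZ_1)\exp(tZ_2)=\mathrm{id}+t(Z_1+Z_2+R_t),\qquad R_t\to0\text{ in }C^\infty\text{ as }t\to0.$$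
Let $\tau>0$. Lemma 2 with $T=\tau$, $\delta_m=1/m$, $N_m=\lfloor\tau m\rfloor$ and all $\varphi_{m,j}=\exp(Z_1/m)\exp(Z_2/m)$ shows that $\exp(\tau(Z_1+Z_2))$ is a limit of elements of $E$, so it lies in $E$. For $\tau<0$ take inverses.

**Part 1, closedness.** The purpose is to see that flows depend continuously on the field. Let $Z_m\in L_E$ with $Z_m\to Z\in C_c^\infty((0,1))$. Fix $r$ and $\tau>0$. Put $y(t)=\exp(tZ)^{[r]}(\xi)$ and $z_m(t)=\exp(tZ_m)^{[r]}(\xi)$ for $t\in[0,\tau]$ and $\xi=(x,1,0,\dots,0)$. Choose $K'=I\times B$ containing the $1$-neighborhood in $I\times\mathbb R^r$ of all the points $y(t)$, as in Lemma 2, and let $L$ be a Lipschitz constant of $Z^{[r]}$ on $K'$. Then $\eta_m=\sup_{K'}|Z_m^{[r]}-Z^{[r]}|\le C_{B,r}\|Z_m-Z\|_{C^r}\to0$. As long as $|y-z_m|\le1$ on $[0,t]$, we have $z_m\in K'$ there and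
$$|y(t)-z_m(t)|\le\int_0^tL|y(s)-z_m(s)|\,ds+\tau\eta_m,$$
so Gronwall's inequality gives $|y(t)-z_m(t)|\le\tau\eta_me^{L\tau}$. For large $m$ this is less than $1$, so by continuity the condition $|y-z_m|\le1$ holds on all of $[0,\tau]$, and so does the bound. It is uniform in $x$. Hence $\exp(\tau Z_m)\to\exp(\tau Z)$ in every $C^r$, and $\exp(\tau Z)\in E$. Inverses give $\tau<0$. So $Z\in L_E$.

**Part 2.** The purpose is to find the leading term of the commutator. The map $\Phi(s,t,x)=[\exp(sX),\exp(tY)](x)$ is smooth and equals $x$ if $s=0$ or $t=0$. Hence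
$$\Phi=x+st\,\Psi(s,t,x),\qquad\Psi(s,t,x)=\int_0^1\!\!\int_0^1(\partial_s\partial_t\Phi)(as,bt,x)\,da\,db,$$
with $\Psi$ smooth. From $\Phi=\exp(sX)\circ\exp(tY)\circ\exp(-sX)\circ\exp(-tY)$ we get
$$\partial_s\Phi|_{s=0}=X(x)-(\exp(tY))'(\exp(-tY)x)\cdot X(\exp(-tY)x).$$
At $t=0$ the factor $(\exp(tY))'(\exp(-tY)x)$ equals $1$ and has $t$-derivative $Y'(x)$, since $\mathrm{id}''=0$. The factor $X(\exp(-tY)x)$ has $t$-derivative $-X'(x)Y(x)$. So
$$\Psi(0,0,x)=\partial_t\partial_s\Phi|_{s=t=0}=X'Y-XY'=-\{X,Y\}.$$
Let $\tau>0$. Apply Lemma 2 with $T=\tau$, $\delta_m=s_mt_m$, $N_m=\lfloor\tau/\delta_m\rfloor$, $Z=-\{X,Y\}$, and all $\varphi_{m,j}=[\exp(s_mX),\exp(t_mY)]$. Here $R_{m,j}=\Psi(s_m,t_m,\cdot)-\Psi(0,0,\cdot)\to0$ in every $C^r$. We get $\exp(-\tau\{X,Y\})\in E$ for all $\tau>0$, hence for all $\tau$ by inverses.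

**Part 3.** The purpose is to write a compactly supported diffeomorphism as the end of a path whose velocity is compactly supported. Let $g\in D_V$ and $g_t=\mathrm{id}+t(g-\mathrm{id})$. For $t\in[0,1]$, and even for $t$ in a slightly larger open interval, $g_t'=(1-t)+tg'>0$, so $g_t$ is a diffeomorphism of $I$. By the inverse function theorem $g_t^{-1}(x)$ is smooth in $(t,x)$. So $Z_t=(g-\mathrm{id})\circ g_t^{-1}$ is smooth in $(t,x)$, and $\partial_tg_t=g-\mathrm{id}=Z_t\circ g_t$. If $K\subset V$ is the support of $g-\mathrm{id}$, then $g_t$ fixes every point off $K$. So $g_t^{-1}$ does as well, and $Z_t=0$ off $K$. Hence $Z_t\in C_c^\infty(V)\subset L_E$. The map $(\sigma,s,x)\mapsto\exp(sZ_\sigma)(x)$ is smooth on $[0,1]^2\times I$, so Taylor's formula in $s$ gives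
$$\exp\big(\tfrac1mZ_{j/m}\big)=\mathrm{id}+\tfrac1m\big(Z_{j/m}+O(1/m)\big)$$
uniformly in $j$ in every $C^r$. Lemma 2 with $T=1$, $\delta_m=1/m$, $N_m=m$ gives $g=\lim_m\exp(\frac1mZ_{(m-1)/m})\cdots\exp(\frac1mZ_0)\in E$. $\square$

Commutators yield brackets, so we need enough brackets. On an interval where $\chi=1$ we have $\{\chi,F\}=F'$, which gives every function of zero integral there. One more bracket corrects the integral.

**Lemma 4.** For an open interval $V\subset(0,1)$, every $f\in C_c^\infty(V)$ is a sum of two brackets $\{X,Y\}$ with $X,Y\in C_c^\infty(V)$.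

*Proof.* Let $K\subset V$ be a nondegenerate compact interval with $\operatorname{supp}f\subset\operatorname{int}K$, and let $\chi\in C_c^\infty(V)$ with $\chi=1$ on $K$. Choose $G\in C_c^\infty(\operatorname{int}K)$ with $-2\int G=\int f$. Integrating by parts, $\int(xG'-G)=-2\int G=\int f$. So $f-(xG'-G)$ has zero integral and support in $K$. Its primitive $F$ from the left end of $K$ is smooth with $\operatorname{supp}F\subset K$, and $F'=f-(xG'-G)$. Since $\chi=1$ and $\chi'=0$ on $K$,
$$\{\chi,F\}=\chi F'-\chi'F=F',\qquad\{x\chi,G\}=x\chi G'-(x\chi)'G=xG'-G,$$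
and the sum is $f$. $\square$

**Corollary 5.** Let $V\subset(0,1)$ be an open interval, let $Q$ be a countable dense subset of $C_c^\infty(V)$, and let $E$ be a closed subgroup of $G_\infty$. If for all $X,Y\in Q$ there are $s_m,t_m\to0^+$ with $[\exp(s_mX),\exp(t_mY)]\in E$, then $D_V\subset E$.

Such a $Q$ exists, because $C^\infty(I)$ is metrizable and separable, and so are its subspaces.

*Proof.* By Lemma 3(2), $\{X,Y\}\in L_E$ for $X,Y\in Q$. The bracket is continuous on $C_c^\infty(V)$, $Q$ is dense, and $L_E$ is closed, so $\{X,Y\}\in L_E$ for all $X,Y\in C_c^\infty(V)$. By Lemma 4 and the linearity of $L_E$, $C_c^\infty(V)\subset L_E$. Apply Lemma 3(3). $\square$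

## 5. The generators and their germs at the endpoints

Let $v_1,\dots,v_n$ satisfy (a), and write $v_i=(v_i^0,v_i^1)$. By Section 2, $n\ge3$. The $v_i$ span $\mathbb R^2$, since otherwise they lie in a line. So after reordering, $v_1,v_2$ are linearly independent. The interior is handled by $A$ and $h$, which are the identity near $0$ and $1$, so we have to attach to them the endpoint derivatives prescribed by $v_1,v_2$. Choose $\zeta_0,\zeta_1\in C^\infty(I)$ such that

* $\zeta_0(x)=x$ near $0$, $\zeta_0>0$ on $(0,p)$, $\zeta_0=0$ on $[p,1]$;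
* $\zeta_1(x)=x-1$ near $1$, $\zeta_1<0$ on $(q,1)$, $\zeta_1=0$ on $[0,q]$.

For $i=1,2$ let $B_i=\exp(v_i^0\zeta_0)\exp(v_i^1\zeta_1)$. Near $0$, $B_i(x)=e^{v_i^0}x$. Near $1$, $1-B_i(x)=e^{v_i^1}(1-x)$. The maps $B_1,B_2$ are the identity on $[p,q]$. They commute with each other and with every diffeomorphism that is the identity off $[p,q]$, in particular with $A$ and $h$.

Let $h$ be the map of Section 1, with this choice of sequence: $Q$ is a countable dense subset of $C_c^\infty(V)$, and $(X_i)$ is a sequence in $Q$ in which every element of $Q$ appears infinitely often. Put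
$$f_1=B_1A,\qquad f_2=B_2h.$$

The third generator must do two things. First, $f_1$ and $f_2$ fix $p$ and $q$, so $f_3$ must move these points. Second, it must produce enough germs at the endpoints. It is natural to try first an $f_3$ with linear germs as well, say when $n=3$. In $G_2$ this fails: every $\gamma\in\Gamma=\langle f_1,f_2,f_3\rangle$ then has $\gamma''(0)=0$, while $g\mapsto g''(0)$ is continuous on $G_2$ and not identically zero. The next attempt is to add a quadratic term through the flow of $x^2$, whose time-one map is $x/(1-x)$, so that the germ of $f_3$ at $0$ is $e^{v_3^0}x/(1-x)$. In $G_3$ this fails as well. All elements of $\Gamma$ then have germs of the form $ax/(1-cx)=ax+acx^2+ac^2x^3+\cdots$ at $0$, because these germs form a group. For them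
$$\frac{f'''(0)}{f'(0)}-\frac32\Big(\frac{f''(0)}{f'(0)}\Big)^2=6c^2-\frac32(2c)^2=0 .$$
The left side is continuous on $G_3$ and nonzero at a diffeomorphism with germ $x+\epsilon x^3$. So the field needs both an $x^2$-term and an $x^3$-term. Section 7 shows that these two suffice for jets of every order.

Let $\Phi$ be the germ at $0$ of the time-one map of the vector field $x^2+x^3$. Let $f_3\in G_\infty$ satisfy
$$f_3(x)=e^{v_3^0}\Phi(x)\ \text{near }0,\qquad1-f_3(1-x)=e^{v_3^1}\Phi(x)\ \text{near }x=0,\qquad f_3(p),f_3(q)\in V.$$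
Such $f_3$ exists. Prescribe $b_1<b_2$ in $V$ as the values at $p,q$. The germs of $f_3'$ at $0$ and $1$ are prescribed and positive. Take a positive smooth function $\rho_0$ with these germs, so small away from short neighborhoods of $0,1$ that its integrals over $[0,p],[p,q],[q,1]$ are less than $b_1$, $b_2-b_1$, $1-b_2$ respectively. Add nonnegative bump functions with compact support in the three open intervals to make the integrals equal to these numbers, and integrate from $0$. The result has value $b_1$ at $p$, $b_2$ at $q$ and $1$ at $1$, and its germs are the prescribed ones.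

For $4\le i\le n$ let $f_i\in G_\infty$ be arbitrary with $\theta(f_i)=v_i$. Then $\theta(f_i)=v_i$ for all $i$. Let $\Gamma=\langle f_1,\dots,f_n\rangle$, and let $\overline\Gamma$ be its closure in $G_\infty$. We must show $\overline\Gamma=G_\infty$.

## 6. All compactly supported diffeomorphisms lie in $\overline\Gamma$

**Proposition 6.** $D_{(0,1)}\subset\overline\Gamma$.

*Proof.* **Step 1: $D_V\subset\overline\Gamma$.** The purpose is to use Lemma 1 in spite of the factors $B_1,B_2$. Since $B_1$ commutes with $A,B_2,h$, and $B_2$ commutes with $A$,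
$$f_1^{-n_i}f_2f_1^{n_i}=A^{-n_i}B_1^{-n_i}B_2hB_1^{n_i}A^{n_i}=B_2A^{-n_i}hA^{n_i}=B_2k_i .$$
The map $k_i$ is the identity off $[p,q]$, so $B_2$ commutes with $k_i$ and $k_j$, and it cancels in the commutator. With Lemma 1, for $i\ne j$,
$$\Gamma\ni[f_1^{-n_i}f_2f_1^{n_i},f_1^{-n_j}f_2f_1^{n_j}]=[k_i,k_j]=[\exp(\varepsilon_iX_i),\exp(\varepsilon_jX_j)].$$
Given $X,Y\in Q$ (possibly equal), choose $i_m\ne j_m$ tending to $\infty$ with $X_{i_m}=X$ and $X_{j_m}=Y$. Then $\varepsilon_{i_m},\varepsilon_{j_m}\to0^+$, and Corollary 5 gives $D_V\subset\overline\Gamma$.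

**Step 2: the sets $\gamma V$, $\gamma\in\Gamma$, cover $(0,1)$.** The purpose is to spread Step 1 over the whole interval. The set $O=f_3^{-1}(V)$ is an open interval containing $p$ and $q$, so it contains $[p,q]$. It suffices to find, for each $x\in(0,1)$, some $\beta\in\Gamma$ with $\beta(x)\in O$, because then $x\in(f_3\beta)^{-1}V$. If $x\in[p,q]$, take $\beta=\mathrm{id}$. If $x\in(0,p)$, recall that $A$ and $h$ are the identity on $[0,p]$, so $f_1,f_2$ act there as $\exp(v_1^0\zeta_0)$ and $\exp(v_2^0\zeta_0)$. As $v_1,v_2$ are independent, $v_i^0\ne0$ for some $i\in\{1,2\}$. Since $\zeta_0>0$ on $(0,p)$, $f_i^N(x)=\exp(Nv_i^0\zeta_0)(x)$ tends to $p$ as $Nv_i^0\to+\infty$, so some $f_i^N(x)$ lies in $O$. If $x\in(q,1)$, the same argument works with $\zeta_1$, $v_1^1,v_2^1$ and $q$: since $\zeta_1<0$ on $(q,1)$, points move down to $q$.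

**Step 3: from a cover to $D_{(0,1)}$.** The purpose is to glue, and gluing is easy for vector fields. For $\gamma\in\Gamma$, $\gamma V$ is an open interval and $D_{\gamma V}=\gamma D_V\gamma^{-1}\subset\overline\Gamma$. The flow of a field in $C_c^\infty(\gamma V)$ stays in $D_{\gamma V}$, hence $C_c^\infty(\gamma V)\subset L_{\overline\Gamma}$. Let $Z\in C_c^\infty((0,1))$. By Step 2, finitely many sets $\gamma V$ cover the support of $Z$. A partition of unity writes $Z$ as a finite sum of elements of the corresponding spaces $C_c^\infty(\gamma V)$. By Lemma 3(1), $Z\in L_{\overline\Gamma}$. So $L_{\overline\Gamma}=C_c^\infty((0,1))$, and Lemma 3(3) with the interval $(0,1)$ gives $D_{(0,1)}\subset\overline\Gamma$. $\square$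

## 7. Density of the jets at the two endpoints

An element of $D_{(0,1)}$ is the identity near both endpoints, so Proposition 6 says nothing about derivatives there. Fix $r\ge3$. Let $J$ be the Lie group of $r$-jets at $0$ of orientation-preserving germs fixing $0$, that is, of polynomials $a_1x+\dots+a_rx^r$ with $a_1>0$, composed modulo $x^{r+1}$. Let $H=J\times J$, and let $\pi:G_\infty\to H$ send $g$ to the $r$-jets at $0$ of $g(x)$ and of $1-g(1-x)$. The second germ is that of the conjugate of $g$ by $x\mapsto1-x$, so $\pi$ is a homomorphism. We also use it on jets that $\pi(g)$ depends continuously on $g$.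

Let $U\subset J$ be the group of jets with linear part $x$. Its Lie algebra $\mathfrak u$ consists of the fields $\sum_{j=1}^{r-1}c_je_j$ with $e_j=x^{j+1}\partial_x$, modulo $x^{r+1}$, and $\exp:\mathfrak u\to U$ is the jet of the time-one map. Four facts about it are needed.

*The exponential map is a diffeomorphism.* Write the flow as $\exp(t\sum c_je_j)(x)=x+\sum_ja_j(t)x^{j+1}$ modulo $x^{r+1}$. Comparing coefficients in the flow equation, $a_j'$ equals $c_j$ plus a polynomial in $c_1,\dots,c_{j-1},a_1,\dots,a_{j-1}$. So $a_j(1)=c_j+{}$a polynomial in $c_1,\dots,c_{j-1}$. This triangular polynomial map has a polynomial inverse.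

*Linear jets scale.* With $m_\lambda(x)=\lambda x$, conjugation by $m_\lambda$ carries the field $x^{j+1}$ to $\lambda(x/\lambda)^{j+1}$, so $\mathrm{Ad}(m_\lambda)e_j=\lambda^{-j}e_j$.

*The bracket with $e_1$.* The field $\mathrm{Ad}(\exp(sX))Y$ is $x\mapsto(\exp(sX))'(\exp(-sX)x)\,Y(\exp(-sX)x)$, with $s$-derivative $X'Y-XY'$ at $s=0$, as in Lemma 3(2). So $[e_i,e_j]=(i-j)e_{i+j}$, with $e_k=0$ for $k\ge r$. In particular $[e_1,e_j]=-(j-1)e_{j+1}$.

*The first two coordinates are additive.* The map $\exp(\sum c_je_j)\mapsto(c_1,c_2)$ is a homomorphism $U\to\mathbb R^2$. Indeed $a_1(t)=c_1t$ and $a_2'=2c_1a_1+c_2$, so the jet is $x+ax^2+bx^3+\cdots$ with $a=c_1$ and $b=c_1^2+c_2$; thus $c_1=a$, $c_2=b-a^2$. Composing,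
$$(x+ax^2+bx^3+\cdots)\circ(x+a'x^2+b'x^3+\cdots)=x+(a+a')x^2+(b+b'+2aa')x^3+\cdots,$$
and $b+b'+2aa'-(a+a')^2=(b-a^2)+(b'-a'^2)$.

Write $e_j'$ for the corresponding elements for the second factor. For both factors together, $\exp:\mathfrak u\oplus\mathfrak u\to U\times U$.

**Lemma 7.** $\pi(\Gamma)$ is dense in $H$.

*Proof.* Let $D$ be the closure of $\pi(\Gamma)$, a closed subgroup of $H$.

**Step 1: diagonal elements and a first unipotent one.** The purpose is to have something to rescale. For $\tau=(\tau_0,\tau_1)=kv_1+lv_2$ with $k,l\in\mathbb Z$, put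
$$T_\tau=\pi(f_1^kf_2^l)=(m_{e^{\tau_0}},m_{e^{\tau_1}})\in\pi(\Gamma),$$
recalling that $A$ and $h$ are the identity near $0$ and $1$. By construction $\pi(f_3)=\ell\exp(w)$ with $\ell=(m_{e^{v_3^0}},m_{e^{v_3^1}})$ and $w=e_1+e_2+e_1'+e_2'$. Linear jets commute, so
$$u_\tau:=\pi(f_3)^{-1}T_\tau\,\pi(f_3)\,T_\tau^{-1}=\exp(-w)\,T_\tau\exp(w)\,T_\tau^{-1}=\exp(-w)\exp(\mathrm{Ad}(T_\tau)w)\in D.$$
Write $u_\tau=\exp(\sum_jx_je_j+\sum_jy_je_j')$. By additivity of the first two coordinates,
$$x_j=e^{-j\tau_0}-1,\qquad y_j=e^{-j\tau_1}-1\qquad(j=1,2).\tag{1}$$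

**Step 2: $\exp(\mathbb Re_1)\subset D$.** The purpose is to isolate the slowest-decaying direction. Since $v_1,v_2$ are independent, $\mathbb Zv_1+\mathbb Zv_2$ is a lattice. A nonempty open cone contains arbitrarily large balls, so it meets the lattice. Choose $\tau$ in the lattice with $\tau_0>0$ and $\tau_1>2\tau_0$, and write $T=T_\tau$, $u=u_\tau$. Then
$$T^nuT^{-n}=\exp\Big(\sum_je^{-nj\tau_0}x_je_j+\sum_je^{-nj\tau_1}y_je_j'\Big)\in D.$$
Raise this to the power $\lfloor se^{n\tau_0}\rfloor$, $s\in\mathbb R$, which multiplies the exponent by that integer, and let $n\to\infty$. The $e_1$-coefficient tends to $sx_1$. The others tend to $0$, because $j\tau_0>\tau_0$ for $j\ge2$ and $j\tau_1>\tau_0$ for $j\ge1$. So $\exp(sx_1e_1)\in D$ for all $s$, and $x_1\ne0$ by (1).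

**Step 3: $\exp(\mathbb Re_2)\subset D$.** The purpose is to repeat this after removing the $e_1$-term. Put $u'=\exp(-x_1e_1)u\in D$. By additivity, $u'=\exp(x_2e_2+\sum_{j\ge3}x_j'e_j+\sum_jy_je_j')$ for some $x_j'$; the second factor is unchanged. Raise $T^nu'T^{-n}$ to the power $\lfloor se^{2n\tau_0}\rfloor$ and let $n\to\infty$. The $e_2$-coefficient tends to $sx_2$, the $e_j$-coefficients with $j\ge3$ tend to $0$, and the $e_j'$-coefficients tend to $0$ because $\tau_1>2\tau_0$. So $\exp(sx_2e_2)\in D$ for all $s$, and $x_2\ne0$ by (1).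

**Step 4: $U\times U\subset D$.** The purpose is to generate all higher orders. By Cartan's theorem the closed subgroup $D$ is a Lie subgroup. Its Lie algebra contains $e_1,e_2$, hence by $[e_1,e_j]=-(j-1)e_{j+1}$ with $j=2,3,\dots$ it contains all $e_j$. Since $\exp(\mathfrak u)=U$, $U\times1\subset D$. Exchanging the roles of the endpoints, that is, choosing $\tau$ in the lattice with $\tau_1>0$ and $\tau_0>2\tau_1$, gives $1\times U\subset D$.

**Step 5: $D=H$.** The purpose is to add the linear parts, which is where (a) enters in full. $D$ is a closed union of cosets of the normal subgroup $U\times U$. The quotient map to $H/(U\times U)\cong\mathbb R^2$ (logarithms of the linear parts) is open, so the image of the complement of $D$ is open, and it is the complement of the image of $D$. Hence the image of $D$ is closed. It contains $\mathbb Zv_1+\dots+\mathbb Zv_n$, which is dense, so it is all of $\mathbb R^2$, and $D=H$. $\square$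

## 8. From jets to density in $G_\infty$

It remains to combine Proposition 6 and Lemma 7. We work with one finite $r$ at a time: an element of the $C^\infty$-closure of $D_{(0,1)}$ has all its derivatives at $0$ and $1$ equal to those of the identity, but for the $C^r$-closure agreement up to order $r$ suffices.

**Lemma 8.** If $g\in G_\infty$ and $\pi(g)=1$, then $g$ lies in the $C^r$-closure of $D_{(0,1)}$.

*Proof.* The purpose is to cut $g$ off near the endpoints without losing $C^r$-closeness. Let $u=g-\mathrm{id}$ and $d(x)=\min(x,1-x)$. All derivatives of $u$ of order at most $r$ vanish at $0$ and $1$, so by Taylor's formula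
$$|u^{(j)}(x)|\le C\,d(x)^{r+1-j}\qquad(0\le j\le r).$$
For small $\varepsilon>0$ let $\chi_\varepsilon\in C_c^\infty((0,1))$ with $0\le\chi_\varepsilon\le1$, $\chi_\varepsilon=1$ where $d\ge2\varepsilon$, $\chi_\varepsilon=0$ where $d\le\varepsilon$, and $|\chi_\varepsilon^{(i)}|\le C_i\varepsilon^{-i}$. One takes $\chi_\varepsilon=\beta(d/\varepsilon)$ with a smooth $\beta$ that is $0$ on $(-\infty,1]$ and $1$ on $[2,\infty)$; for $\varepsilon<\frac14$ this is constant near $x=\frac12$, where $d$ is not smooth. Put $g_\varepsilon=\mathrm{id}+\chi_\varepsilon u$. The difference $g-g_\varepsilon=(1-\chi_\varepsilon)u$ vanishes where $d\ge2\varepsilon$, and by the Leibniz rule, for $j\le r$,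
$$\big|((1-\chi_\varepsilon)u)^{(j)}\big|\le C'\sum_{i\le j}\varepsilon^{-i}(2\varepsilon)^{r+1-j+i}\le C''\varepsilon.$$
So $g_\varepsilon\to g$ in $C^r$. In particular $g_\varepsilon'>0$ for small $\varepsilon$. As $g_\varepsilon=\mathrm{id}$ where $d\le\varepsilon$, we have $g_\varepsilon\in D_{(0,1)}$. $\square$

**Proof of (a)⇒(b).** Let $g\in G_\infty$ and $r\ge3$. Let $\overline\Gamma^{\,r}$ be the closure of $\Gamma$ in the topological group $G_r$. It is a closed subgroup of $G_r$.

**Step 1: $\ker\pi\subset\overline\Gamma^{\,r}$.** The purpose is to settle the diffeomorphisms with trivial jets. By Proposition 6, $D_{(0,1)}\subset\overline\Gamma\subset\overline\Gamma^{\,r}$, and Lemma 8 gives the claim.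

**Step 2: correcting the jets.** The purpose is to reduce $g$ to Step 1 by a factor close to the identity. By Lemma 7 choose $\gamma_m\in\Gamma$ with $\pi(\gamma_m)\to\pi(g)$. Then $\pi(\gamma_m^{-1}g)\to1$. Write the two jets of $\gamma_m^{-1}g$ as $x+P_m(x)$ and $x+P_m^*(x)$, with polynomials of degree at most $r$ without constant term whose coefficients tend to $0$. Let $\chi\in C^\infty(I)$ be $1$ near $0$ and $0$ on $[\frac13,1]$, and put
$$w_m(x)=x+\chi(x)P_m(x)-\chi(1-x)P_m^*(1-x).$$
Then $w_m$ fixes $0$ and $1$, and $w_m\to\mathrm{id}$ in $C^\infty$, so $w_m\in G_\infty$ for large $m$. Near $x=0$ we have $w_m(x)=x+P_m(x)$ and $1-w_m(1-x)=x+P_m^*(x)$. So $\pi(w_m)=\pi(\gamma_m^{-1}g)$.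

**Step 3: the limit.** The purpose is to remove the correction. We have $\gamma_m^{-1}gw_m^{-1}\in\ker\pi\subset\overline\Gamma^{\,r}$, hence $gw_m^{-1}\in\overline\Gamma^{\,r}$ because $\gamma_m\in\Gamma$. As $m\to\infty$, $w_m^{-1}\to\mathrm{id}$ in $G_r$, so $g\in\overline\Gamma^{\,r}$.

This holds for every $r\ge3$, so $g\in\overline\Gamma$ by the remark at the end of Section 2. Thus $\Gamma$ is dense in $G_\infty$, and by the reduction in Section 2 it is dense in every $G_k$, $1\le k\le\infty$. This proves (a)⇒(b), hence Theorem B, and with it Theorem A: the topological rank of $\mathrm{Diff}_+^1(I)$ is $3$, and so is that of $\mathrm{Diff}_+^k(I)$ for every $1<k\le\infty$. $\blacksquare$
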